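# Flexibility of the affine cones over Mukai fourfolds of genus 7, 8 and 9

All varieties are over $\mathbb C$. For a vector space $W$, $\mathbb P(W)$ denotes the space of lines in $W$, and $\langle\cdots\rangle$ denotes linear span.

## 1. The surface $xy=z^2$, and cones over projective varieties

Let $C=\{xy=z^2\}\subset\mathbb A^3$. For $t\in\mathbb C$ put
$$\phi_t(x,y,z)=(x,\;y+2tz+t^2x,\;z+tx),\qquad \psi_t(x,y,z)=(x+2tz+t^2y,\;y,\;z+ty).$$
Since $x(y+2tz+t^2x)-(z+tx)^2=xy-z^2$, the map $\phi_t$ preserves $C$; so does $\psi_t$. Both are actions of the additive group $\mathbb G_a$. Their velocities at $(x,y,z)$ are $(0,2z,x)$ and $(2z,0,y)$. If $z\ne0$ these are independent, so they span the tangent plane of $C$. If $z=0$, say at $(1,0,0)$, the velocities are $(0,0,1)$ and $0$, and they do not span.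

The point $(1,0,0)$ is nevertheless as good as the others. The flow $\phi_t$ moves it to $(1,t^2,t)$, where the two velocities span when $t\neq 0$. Conjugating $\phi$ and $\psi$ by $\phi_t$ gives $\mathbb G_a$-actions whose velocities span the tangent plane at $(1,0,0)$. By symmetry the points $(x,0,0)$ and $(0,y,0)$ with $x,y\ne0$ are all reached in this way. So at every point of $C\setminus 0$ the tangent plane is spanned by velocities of $\mathbb G_a$-actions, although no two fixed actions were seen to do this everywhere.

Now look at the same computation on $\mathbb P^1$ with homogeneous coordinates $a,b$. With $x=a^2$, $y=b^2$, $z=ab$ we have $\mathbb C[C]=\bigoplus_{k\ge0}H^0(\mathbb P^1,\mathcal O(2k))$. The flow $\phi_t$ fixes $x$ and covers the translation $b/a\mapsto b/a+t$ of the chart $\{a\ne0\}\cong\mathbb A^1$; the flow $\psi_t$ covers the translations of $\{b\ne0\}$. The bad set of points in $\mathbb P^1$ is closed, it is stable under the translations of each chart, and it is not everything. An affine line has no proper nonempty closed subset that is stable under translations.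 The two charts cover $\mathbb P^1$, so the bad set is empty. This second reading is the one that we shall imitate.

**Definition 1.1.** Let $X$ be an affine algebraic variety. A subgroup of $\mathrm{Aut}(X)$ that is isomorphic as an algebraic group to $\mathbb G_a$ is a *unipotent one-parameter subgroup*. They generate the *special automorphism group* $\mathrm{SAut}(X)$. The variety $X$ is *flexible at a smooth point* $x$ if $T_xX$ is spanned by the tangent vectors at $x$ to the orbits of $\mathbb G_a$-actions on $X$. It is *flexible* if it is flexible at every smooth point, and *generically flexible* if it is flexible at some smooth point. The latter is equivalent to flexibility at all points of a dense open subset, and to the existence of an open $\mathrm{SAut}(X)$-orbit.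

We use one more recalled fact: for $\dim X\ge2$, flexibility is equivalent to infinite transitivity of $\mathrm{SAut}(X)$ on the smooth locus of $X$. In the example, generic flexibility was visible from $\phi$ and $\psi$ alone; flexibility needed the extra step at $(1,0,0)$.

**Definition 1.2.** Let $V$ be a projective variety with an ample divisor $A$. The *affine cone over $V$ with respect to $A$* is $\operatorname{Spec}\bigoplus_{k\ge0}H^0(V,\mathcal O_V(kA))$.

The surface $xy=z^2$ is the affine cone over $\mathbb P^1$ with respect to a divisor of degree $2$. Not all cones are flexible. Let $C$ be the cone over a smooth plane cubic $E$ with respect to a line section, and suppose that $\mathbb G_a$ acts on it nontrivially. The vertex is the only singular point, so it is fixed. The orbit of a non-fixed point is a copy of $\mathbb A^1$ that avoids the vertex. It maps to $E$ by a constant map, because a map from $\mathbb A^1$ to an elliptic curve is constant. So the orbit lies in a ruling minus the vertex, a copy of $\mathbb A^1\setminus0$; but every morphism $\mathbb A^1\to\mathbb A^1\setminus 0$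 is constant. This is a contradiction, so this cone has no nontrivial $\mathbb G_a$-action.

**Definition 1.3.** A *Fano–Mukai fourfold of genus $g$* is a smooth complex Fano fourfold $V=X_{2g-2}$ with $\mathrm{Pic}(V)=\mathbb ZH$ for an ample divisor $H$, $-K_V=2H$ and $H^4=2g-2$. Its ample divisors are $A=dH$, $d\ge1$. We say that *the affine cones over $V$ are flexible* if the cone with respect to every ample $A$ is flexible.

A concrete case is a smooth intersection of the Grassmannian $G(2,6)\subset\mathbb P^{14}$, which has dimension $8$ and degree $14$, with a linear space of codimension $4$: this is genus $8$, with $H^4=14$. The following results may be quoted.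

* (a) For $g\in\{7,8,9\}$ and a *general* Fano–Mukai fourfold $V$ of genus $g$, the affine cones over $V$ are flexible.
* (b) For *any* Fano–Mukai fourfold $V$ of genus $g\in\{7,8,9\}$, the affine cone with respect to every ample $A$ is *generically* flexible.
* (c) (Prokhorov–Zaidenberg) For any smooth Fano–Mukai fourfold of genus $10$, the affine cones are flexible.

The problem, whose source is Michael Hoff and Hoang Le Truong, "Flexibility of Affine cones over Mukai fourfolds of genus $g\ge7$", arXiv:2208.09109 (2022), asks to prove or disprove that one can have both "any" and "flexible" for $g\in\{7,8,9\}$. The answer is yes.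

**Theorem 1.** Let $V$ be any smooth Fano–Mukai fourfold of genus $g\in\{7,8,9\}$ and let $A=dH$, $d\ge1$. Then the affine cone over $V$ with respect to $A$ is flexible.

A stronger statement, Theorem 2, is printed at the end of Section 3, once its notation is available.

## 2. Lifting $\mathbb G_a$-actions to the cone, and symmetric families of divisors

**Locally nilpotent derivations.** A derivation $\partial$ of a ring is *locally nilpotent* (an LND) if every element is killed by some power of $\partial$. On an affine variety $X$, $\mathbb G_a$-actions correspond to LNDs of $\mathbb C[X]$ via $t\mapsto\exp(t\partial)$, and the velocity of the action is the vector field $\partial$. For instance, $\phi_t$ corresponds to $x\mapsto0$, $z\mapsto x$, $y\mapsto2z$. We shall use the following facts.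

* (L1) If $\partial$ is an LND and $f\in\ker\partial$, then $f\partial$ is an LND. Also $\partial$ extends to an LND of the localization at $f$, and it descends to the quotient by $f$.
* (L2) On a domain, an LND kills every unit. Indeed $\exp(t\partial)s\cdot\exp(t\partial)s^{-1}=1$ in $\mathbb C[X][t]$, so both factors have degree $0$ in $t$.
* (L3) If a closed $Z\subset X$ is stable under $\mathrm{SAut}(X)$, so is each irreducible component $Z_i$: the set $\mathbb G_a\cdot Z_i$ is irreducible, lies in $Z$ and contains $Z_i$, so it equals $Z_i$. At a smooth point of a stable $Z$, the velocities of all $\mathbb G_a$-actions are tangent to $Z$.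
* (L4) Let $q$ be a nondegenerate quadratic form on $\mathbb C^4$. Then $\mathfrak{so}(q)\cong\mathfrak{sl}_2\times\mathfrak{sl}_2$ acts on $\mathbb C^4=\mathbb C^2\otimes\mathbb C^2$, and $\mathfrak{sl}_2$ is spanned by nilpotent matrices. So $\mathfrak{so}(q)$ is spanned by elements that are nilpotent on $\mathbb C^4$. If $q(y)\ne0$, then $\mathfrak{so}(q)\,y=\ker dq(y)$, of dimension $3$. Indeed, writing $q(\cdot,\cdot)$ for the bilinear form, for $z\perp y$ the map $w\mapsto q(y,w)z-q(z,w)y$ lies in $\mathfrak{so}(q)$ and sends $y$ to $q(y,y)z$; conversely $Ny\perp y$ for $N\in\mathfrak{so}(q)$.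

Let now $V$ be as in Theorem 1, $A=dH$, $R=\bigoplus_{k\ge0}H^0(V,kA)$ and $C=\operatorname{Spec}R$, with vertex $0$. Recall that $C\setminus0$ is the complement of the zero section in the total space of $A^{-1}$, so that $\pi:C\setminus0\to V$ is a $\mathbb G_m$-bundle.

**Lemma 2.1 (transfer).** Let $U=V\setminus\operatorname{Supp}D$ with $D=(s_D)\in|mH|$, $m\ge1$, and let $\mathbb G_a$ act on $U$. Then there is a $\mathbb G_a$-action on $C$ whose orbit through any $c\in\pi^{-1}(U)$ lies in $\pi^{-1}(U)$ and is mapped by $\pi$ onto the $\mathbb G_a$-orbit of $\pi(c)$.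

*Proof.* First we lift the action to the line bundle $L=A|_U$. Let $a,\mathrm{pr}:\mathbb G_a\times U\to U$ be the action and the projection. As $U$ is smooth, every line bundle on $\mathbb A^1\times U$ is pulled back from $U$. So $a^*L\otimes\mathrm{pr}^*L^{-1}$ is pulled back from $U$; it is trivial on $0\times U$, hence trivial. Choose an isomorphism $\Phi:\mathrm{pr}^*L\to a^*L$ and divide it by the pullback of the unit $\Phi|_{0\times U}$, so that $\Phi|_{0\times U}=\mathrm{id}$. For $\Phi$ to define an action we need $\Phi_{s+t,u}=\Phi_{s,t\cdot u}\circ\Phi_{t,u}$. The two sides differ by a unit on $\mathbb A^2\times U$. Such a unit is pulled back from $U$, and it equals $1$ on $(0,0)\times U$; so it is $1$. Hence the action lifts to $L$, and to $\pi^{-1}(U)$, commuting with $\mathbb G_m$.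

Next we remove the denominators. Put $s=s_D^d\in H^0(V,mdH)=R_m$. Then $\pi^{-1}(U)=\operatorname{Spec}R_s$; let $\partial'$ be the LND of $R_s$ that corresponds to the lifted action. By (L2), $\partial's=0$. As $R$ is finitely generated, $s^N\partial'(R)\subset R$ for $N\gg0$. By (L1), $s^N\partial'$ is an LND of $R_s$, so its restriction is an LND of $R$. It kills $s$, so its flow preserves $\pi^{-1}(U)=\{s\ne0\}$. There it is the flow of $\partial'$ with time rescaled by the nonzero factor $s(c)^N$ on the orbit of $c$; so the orbits are the same. $\square$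

In Section 1, with $d=2$, $m=1$, $s_D=a$, we have $s=a^2=x$, and the translation of $\{a\neq 0\}$ lifts to $\phi$ with $N=0$.

**Definition 2.2.** An irreducible affine variety $U$ is *minimal* if its only closed $\mathrm{SAut}(U)$-stable subsets are $\emptyset$ and $U$. We say *stable* for $\mathrm{SAut}(U)$-stable.

The space $\mathbb A^n$ is minimal because of translations. The curve $\mathbb A^1\setminus0$ is not: by (L2) an LND kills the coordinate, so it is $0$, and every point is stable. By (L3), a non-minimal $U$ contains a proper nonempty *irreducible* closed stable subset.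

**The first plan, and where it stops.** By (b) there is an open orbit $O\subset C$; it is the preimage of an open $O_V\subset V$ (details below). For a *general* point $p\in V$, look for a divisor $D_p$ such that $U_p=V\setminus D_p$ is explicit and minimal. Lemma 2.1 then gives $U_p\subset O_V$. Varying $p$, we get $\bigcup_pU_p\subset O_V$, for a general $V$ and for a special $V$ alike. The plan stops at a point $x\in V$ that lies on $D_p$ for *every* general $p$. The choice of general $p$ gives no control over such an $x$, and it is on special $V$ that one fears such points. The remedy is to define $D_x$ for all $x$, with no assumption on $x$, and to make the relation $x\in D_p$ symmetric. Then "$x\in D_p$ for all general $p$" becomes "$D_x$ contains all general $p$", that is, $D_x=V$. This is a statement about one point, which can be attacked.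

**Proposition 2.3 (reduction).** Let $V^\circ\subset V$ be dense and open. Suppose that for every $x\in V$ a closed subset $D_x\subset V$ is given such that

1. for $p\in V^\circ$, $D_p$ is the support of a member of $|mH|$ with $m\ge1$, and $U_p:=V\setminus D_p$ is minimal;
2. $x\in D_y\iff y\in D_x$ for all $x,y\in V$;
3. $D_x\ne V$ for every $x\in V$.

Then $V=\bigcup_{p\in V^\circ}U_p$, the smooth locus of every affine cone $C$ over $V$ is $C\setminus0$, and every affine cone over $V$ that is generically flexible is flexible. In particular, by (b), all affine cones over $V$ are flexible.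

*Proof.* *Covering.* Given $x\in V$, by (3) and irreducibility of $V$ there is $p\in V^\circ\setminus D_x$. By (2), $x\notin D_p$, so $x\in U_p$.

*The vertex is singular.* Suppose not. Then the graded ring $R$, with $R_0=\mathbb C$, is a polynomial ring in $5$ homogeneous variables of positive degrees. If a variable has degree $w>1$, a point at which only this coordinate is nonzero has stabilizer $\mu_w$ in $\mathbb G_m$; but $\mathbb G_m$ acts freely on $C\setminus0$. So all degrees are $1$ and $V=\operatorname{Proj}R=\mathbb P^4$, where the ample generator has top self-intersection $1$. This contradicts $H^4=2g-2\ge12$. Hence $C_{\rm reg}=C\setminus0$.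

*The open orbit.* Let $O$ be an open $\mathrm{SAut}(C)$-orbit. It is unique, as $C$ is irreducible. Conjugation by elements of $\mathbb G_m$ permutes the unipotent one-parameter subgroups, so $\mathbb G_m$ normalizes $\mathrm{SAut}(C)$ and $O$ is $\mathbb G_m$-stable. It consists of smooth points, since it contains one. So $0\notin O$, and $O=\pi^{-1}(O_V)$ with $O_V\subset V$ open and nonempty. Let $Z=V\setminus O_V$ and $p\in V^\circ$. If $u\in O_V\cap U_p$ and $\mathbb G_a$ acts on $U_p$, take $c\in\pi^{-1}(u)$: the orbit of $c$ from Lemma 2.1 lies in $O$ and maps onto the orbit of $u$, which therefore lies in $O_V$. So $O_V\cap U_p$ and its complement $Z\cap U_p$ in $U_p$ are stable. The set $Z\cap U_p$ is closed in $U_p$ and not equal to $U_p$, so it is empty by minimality. As the $U_p$ cover $V$, $Z=\emptyset$ and $O=C\setminus0$.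

*Flexibility.* The cone is flexible at the points of a dense open set, so at some point of $O$. Flexibility at a point is invariant under $\mathrm{SAut}(C)$, by conjugating the actions. So $C$ is flexible at all points of $O=C_{\rm reg}$. $\square$

It remains to construct $V^\circ$ and the $D_x$.

## 3. Mukai's linear sections, and the lines through a general point

**Mukai's theorem** (Mukai, PNAS 86 (1989); the hypothesis on smooth divisors was established by Mella, J. Algebraic Geom. 8 (1999)). The divisor $H$ is very ample. In the embedding $V\subset\mathbb P^{g+2}$ by $|H|$ one has $V=\mathbb S\cap\Lambda$ scheme-theoretically, where $\Lambda\subset\mathbb P^N$ is a linear subspace of codimension $c$, equal to the span of $V$, and $\mathbb S\subset\mathbb P^N$ is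

* for $g=9$: the Lagrangian Grassmannian $LG(3,6)\subset\mathbb P^{13}$, $\dim\mathbb S=6$, $c=2$;
* for $g=8$: the Grassmannian $G(2,6)\subset\mathbb P^{14}$, $\dim\mathbb S=8$, $c=4$;
* for $g=7$: the spinor variety $OG_+(5,10)\subset\mathbb P^{15}$, $\dim\mathbb S=10$, $c=6$.

Each $\mathbb S$ is scheme-theoretically cut out by quadrics, so $V$ is cut out in $\Lambda$ by quadrics. At $p\in V$ the space $T_pV$ is cut out in $T_p\mathbb S$ by the differentials of $c$ independent linear forms defining $\Lambda$, and $\dim T_pV=4=\dim\mathbb S-c$. So these differentials are independent on $T_p\mathbb S$. Moreover a linear form that vanishes on $V$ vanishes on the span $\Lambda$, so it is a combination of the $c$ forms. We obtain: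

> **(3.1)** At every $p\in V$ the differentials on $T_p\mathbb S$ of $c$ independent linear forms defining $\Lambda$ are independent. Hence a nonzero linear form on $\mathbb P^N$ whose restriction to $\mathbb S$ vanishes to order $\ge2$ at some point of $V$ does not vanish identically on $V$.

**Lemma 3.1.** There is a dense open $V^\circ\subset V$ such that every line $\ell\subset V$ meeting $V^\circ$ has $N_{\ell/V}\cong\mathcal O^3$.

*Proof.* Stratify the reduced Fano scheme of lines on $V$ into finitely many smooth locally closed pieces $F_i$. The universal lines $I_i\to F_i$ are $\mathbb P^1$-bundles, so the $I_i$ are smooth. By generic smoothness there is a dense open $V^\circ$ over which every $I_i\to V$ is smooth (possibly with empty preimage). Let $[\ell]\in F_i$ and $p\in\ell\cap V^\circ$. The differential of $I_i\to V$ at $([\ell],p)$ is onto $T_pV$. Modulo $T_p\ell$ this says that the composite $T_{[\ell]}F_i\to H^0(N_{\ell/V})\to N_{\ell/V}|_p$ is onto. Write $N_{\ell/V}=\bigoplus\mathcal O(a_i)$. A summand with $a_i<0$ has no nonzero sections, so all $a_i\ge0$. But $\sum a_i=-K_V\cdot\ell-2=0$.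 So all $a_i=0$. $\square$

For $p\in V$ we shall give in each genus an explicit smooth closed subvariety $\mathcal L_p\subset\mathbb P(T_p\mathbb S)$ of directions $[\theta]$ of lines $(s:t)\mapsto sp+t\theta$ lying in $\mathbb S$; the same formula describes lines in $\mathbb S$ over $\mathbb C[\varepsilon]$, $\varepsilon^2=0$, with $p$ kept constant. Put $\Sigma_p:=\mathcal L_p\cap\mathbb P(T_pV)$ as a scheme. For a linear form $h$ with $h(p)=0$ we have $h(sp+t\theta)=t\,h(\theta)$. So such a line, also over $\mathbb C[\varepsilon]$, lies in $\Lambda$, hence in $V$, iff its direction lies in $T_pV$.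

An example outside our list: on $G(2,4)\subset\mathbb P^5$ the lines through $p=U_0$ have directions $\mathbb P(U_0)\times\mathbb P(\mathbb C^4/U_0)\cong\mathbb P^1\times\mathbb P^1$. On the hyperplane section given by a nondegenerate $\omega$ with $\omega|_{U_0}=0$, $\Sigma_p$ is the curve $\omega(f,m)=0$ of bidegree $(1,1)$. It is the conic of lines through a point of a smooth quadric threefold.

**Lemma 3.2.** For $p\in V^\circ$ the scheme $\Sigma_p$ is finite and reduced.

*Proof.* It suffices that all its tangent spaces vanish. A nonzero tangent vector at $[\theta]$, with line $\ell$, is given by $\theta+\varepsilon\theta'$, where $\theta'\notin\langle p,\theta\rangle$, and $sp+t(\theta+\varepsilon\theta')$ is a first-order deformation in $V$ of a parametrization of $\ell$. It defines a section of $N_{\ell/V}$ which at the point $sp+t\theta$ is the class of $t\theta'$. This section vanishes at $p$, where $t=0$. It is nonzero, since $\theta'\notin\langle p,\theta\rangle$. But by Lemma 3.1 the sections vanishing at $p$ form $H^0(N_{\ell/V}(-1))=H^0(\mathcal O(-1)^3)=0$. $\square$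

**Theorem 2.** Let $V$ be any smooth Fano–Mukai fourfold of genus $g\in\{7,8,9\}$, and $V^\circ\subset V$ as in Lemma 3.1.

(A) $V$ is covered by finitely many smooth flexible affine charts $U_p=V\setminus D_p$ ($p\in V^\circ$), $D_p$ the support of a member of $|(10-g)H|$, where

* $g=7$: $U_p\cong\mathbb P^4\setminus(\text{Segre cubic})$, for every $V$ and every $p\in V^\circ$;
* $g=8$: $U_p\cong\{\sum u_iv_i=0\}\setminus\{\sum g_iu_iv_i=0\}\subset\mathbb P^5$, $g_i$ distinct;
* $g=9$: $U_p\cong\{u_1v_1+L_1=u_2v_2+L_2=u_3v_3+L_3\}\subset\mathbb A^6$, $L_i$ affine-linear.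

(B) For every ample $A$, $\mathrm{SAut}$ of the affine cone acts infinitely transitively on the complement of the vertex. Neither (a) nor (b) is needed for this.

(C) Together with (c): for every smooth Fano–Mukai fourfold of genus $7\le g\le10$ and every ample $A$, the affine cone is flexible.

Here the Segre cubic is $\{\sum_1^6x_i=\sum_1^6x_i^3=0\}\subset\mathbb P^5$. We treat $g=8$ first, because its chart is the easiest to handle.

## 4. Genus 8: a quadric fourfold minus a quadric section

Let $\mathbb S=G(2,6)$, and let $\Lambda$ be given by independent $\omega_1,\dots,\omega_4\in\Lambda^2(\mathbb C^6)^*$. So $V$ is the set of $2$-planes on which all $\omega_i$ vanish.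

**Step 1: the divisors $D_x$ and their symmetry.** The purpose is to have (2) by construction. For $x=U_0=\langle f_1,f_2\rangle$ and $y=U=\langle r_1,r_2\rangle$ in $V$ put
$$G(U_0,U)=\det\big(\omega_i(f_a,r_b)\big)_{i;(a,b)},\qquad D_x=\{y\in V:G(x,y)=0\}.$$
This is a $4\times4$ determinant: the rows are indexed by $i$ and the columns by the pairs $(a,b)$. Changing bases multiplies $G$ by a nonzero constant. Exchanging $U_0$ and $U$ changes all signs of the entries and permutes the columns. So the vanishing of $G$ is symmetric, and (2) holds.

Let $M=\mathbb C^6/U_0$ and $c_a:M\to\mathbb C^4$, $c_a(r)=(\omega_i(f_a,r))_i$, which is well defined since $\omega_i|_{U_0}=0$. Up to sign, $G=c_1(r_1)\wedge c_1(r_2)\wedge c_2(r_1)\wedge c_2(r_2)$. So if $\rho\in\Lambda^2M$ is the image of $r_1\wedge r_2$, then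
$$G=\pm\Lambda^2c_1(\rho)\wedge\Lambda^2c_2(\rho),\tag{4.1}$$
a quadratic form in $\rho$, hence in the Plücker coordinates of $U$. In particular $D_x$ is closed, and $m=2$. If $U\cap U_0\ne0$, then $\rho=0$ and $G=0$.

**Step 2: the complement of $D_p$ is open in $G(2,4)$.** Let $p=U_0\in V^\circ$. The purpose is to recover $U$ from its image in $M$. If $U\notin D_p$, then $U\cap U_0=0$, so $U$ projects isomorphically onto some $R\in G(2,M)$ with $G(R)\ne0$. Conversely let $R=\langle r_1,r_2\rangle$ with $G(R)\ne0$, and let $\tilde r_b\in\mathbb C^6$ be lifts. The planes over $R$ are $U=\langle\tilde r_1+\varphi_1,\tilde r_2+\varphi_2\rangle$ with $\varphi_b=\sum_a\varphi_{ab}f_a$. As $\omega_i(\varphi_1,\varphi_2)=0$, the condition $U\in V$ reads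
$$0=\omega_i(\tilde r_1,\tilde r_2)+\sum_a\varphi_{a1}\,\omega_i(f_a,r_2)-\sum_a\varphi_{a2}\,\omega_i(f_a,r_1),\qquad i=1,\dots,4.$$
This is a $4\times4$ linear system for the $\varphi_{ab}$ with determinant $\pm G(R)\ne0$. So $U$ exists, is unique, and depends regularly on $R$. Hence $V\setminus D_p\cong G(2,M)\setminus\{G=0\}$.

**Step 3: the lines through $p$ diagonalize $G$.** The embedded tangent space of $\mathbb S$ at $p$ is $\mathbb P(U_0\wedge\mathbb C^6)$, so up to a scalar $T_p\mathbb S=U_0\otimes M$, with $f\otimes m$ corresponding to $f\wedge\tilde m$. Take $\mathcal L_p=\mathbb P(U_0)\times\mathbb P(M)$: if $f\wedge g$ is the fixed generator of $p$, the line in direction $f\otimes m$ consists of the points $f\wedge(g+t\tilde m)$, and this also makes sense over $\mathbb C[\varepsilon]$. With $c_f:M\to\mathbb C^4$, $c_f(m)=(\omega_i(f,m))_i$, linear in $f$, we get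
$$\Sigma_p=\{(f,m):c_f(m)=0\}.$$
By Lemma 3.2 this is finite and reduced. So $\det c_f\not\equiv0$, and all kernels $\ker c_f$ are at most one-dimensional, since otherwise $\Sigma_p$ is infinite. Every root of the quartic form $\det c_f$ on $\mathbb P(U_0)$ is simple. To see this, let $\ker c_f=\langle m\rangle$, let $\nu$ span the linear forms vanishing on $\operatorname{im}c_f$, and let $f'\notin\mathbb Cf$. As $\operatorname{adj}(c_f)$ has rank one, with image $\langle m\rangle$ and kernel $\operatorname{im}c_f$, the derivative of the determinant in the direction $f'$, namely $\operatorname{tr}(\operatorname{adj}(c_f)c_{f'})$, is a nonzero multiple of $\nu(c_{f'}(m))$. At a multiple root it vanishes, so $c_{f'}(m)+c_f(m')=0$ for some $m'$. Then $(f+\varepsilon f',m+\varepsilon m')$ is a nonzero tangent vector to $\Sigma_p$: contradiction.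

So $\det c_f$ has $4$ distinct roots. Choose the basis $f_1,f_2$ of $U_0$ away from the roots, so that $c_1,c_2$ are invertible. Then $c_1^{-1}c_2$ has $4$ distinct eigenvalues. Identify $\mathbb C^4$ with $M$ via $c_1$ and use a basis of eigenvectors: $c_1=\mathrm{id}$ and $c_2=\operatorname{diag}(\tau_1,\dots,\tau_4)$ with distinct $\tau_i$. From (4.1), up to a scalar, $G=\rho\wedge\Lambda^2c_2(\rho)$, that is,
$$G=(\tau_1\tau_2+\tau_3\tau_4)\rho_{12}\rho_{34}-(\tau_1\tau_3+\tau_2\tau_4)\rho_{13}\rho_{24}+(\tau_1\tau_4+\tau_2\tau_3)\rho_{14}\rho_{23}.$$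
The Plücker relation of $G(2,M)$ is $\rho_{12}\rho_{34}-\rho_{13}\rho_{24}+\rho_{14}\rho_{23}=0$. With $(u_1,v_1)=(\rho_{12},\rho_{34})$, $(u_2,v_2)=(-\rho_{13},\rho_{24})$, $(u_3,v_3)=(\rho_{14},\rho_{23})$ we have
$$U_p\cong\{Q=0,\ G\ne0\}\subset\mathbb P^5,\qquad Q=\sum u_iv_i,\quad G=\sum g_iu_iv_i,\tag{4.2}$$
where $g_1=\tau_1\tau_2+\tau_3\tau_4$, $g_2=\tau_1\tau_3+\tau_2\tau_4$, $g_3=\tau_1\tau_4+\tau_2\tau_3$ are distinct:
$$g_1-g_2=(\tau_1-\tau_4)(\tau_2-\tau_3),\quad g_1-g_3=(\tau_1-\tau_3)(\tau_2-\tau_4),\quad g_2-g_3=(\tau_1-\tau_2)(\tau_3-\tau_4).$$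
So $G$ is not a multiple of the irreducible form $Q$. Hence $U_p\ne\emptyset$, and $D_p$ is the support of a member of $|2H|$.

**Step 4: $\mathbb G_a$-actions on $U_p$.** The purpose is to fill, at each point, a hyperplane of the tangent space with velocities. Let $\mathsf y=(u_2,v_2,u_3,v_3)$ and $G_1=G-g_1Q=(g_2-g_1)u_2v_2+(g_3-g_1)u_3v_3$, a nondegenerate form in $\mathsf y$. For a nilpotent $N\in\mathfrak{so}(G_1)$, viewed as a linear vector field on $\mathsf y$-space, set
$$\mathcal D(v_1)=0,\qquad\mathcal D(\mathsf y)=v_1N\mathsf y,\qquad\mathcal D(u_1)=-N(u_2v_2+u_3v_3).$$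
This is an LND of $\mathbb C[u,v]$: on $\mathbb C[v_1,\mathsf y]$ it is $v_1N$ with $N$ nilpotent, and $\mathcal D(u_1)\in\mathbb C[\mathsf y]$. We have $\mathcal DQ=v_1\mathcal D(u_1)+v_1N(u_2v_2+u_3v_3)=0$ and $\mathcal DG=v_1N(G_1)+g_1\mathcal DQ=0$. Also $\mathcal D$ raises degrees by $1$. By (L1), $v_1\mathcal D/G$ is an LND of degree $0$ on $(\mathbb C[u,v]/Q)[1/G]$. It restricts to the degree-$0$ part, which is $\mathbb C[U_p]$, and so defines a $\mathbb G_a$-action on $U_p$.

At $x\in U_p$, with a representative in $\mathbb C^6$, let $K=\ker dQ\cap\ker dG\subset\mathbb C^6$. The Euler vector $x$ satisfies $dQ(x)=2Q(x)=0$ and $dG(x)=2G(x)\ne0$. So $\ker dQ=\mathbb Cx\oplus K$, and we may identify $T_xU_p=\ker dQ/\mathbb Cx$ with $K$; our velocities lie in $K$. Suppose $v_1(x)\ne0$. Since $G_1(\mathsf y)=G(x)\ne0$, (L4) says that the vectors $N\mathsf y$ span $\ker dG_1(\mathsf y)$, of dimension $3$. A vector in $\ker dv_1\cap K$ has its $\mathsf y$-part in $\ker dG_1(\mathsf y)$, and its $u_1$-part is determined by $dQ=0$, as $\partial_{u_1}Q=v_1\ne0$. So the velocities span $\ker dv_1\cap K$,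 of dimension $3$. All forms $G_i=G-g_iQ$ are nondegenerate in the four other variables, since the $g_i$ are distinct. By symmetry:

> **(4.3)** For every coordinate $s\in\{u_i,v_i\}$ with $s(x)\ne0$, the subspace $\ker ds\cap K$ is $3$-dimensional and spanned by velocities of $\mathbb G_a$-actions.

**Step 5: $U_p$ is minimal.** The purpose is to play two coordinates against each other. Let $Z'\subsetneq U_p$ be nonempty, irreducible, closed and stable. Some coordinate $s$ is not identically $0$ on $Z'$, so $\dim Z'=3$ by (4.3). As $Z'$ is not a point, some other coordinate $s'$ is not identically $0$ on $Z'$. At a general $x\in Z'$, $\ker ds\cap K=T_xZ'=\ker ds'\cap K$. So $ds'$ is a multiple of $ds$ on $K$: for some $c$,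
$$ds'-c\,ds=\sum_i\lambda_i(u_i\,dv_i+v_i\,du_i)\ \text{ at }x,\qquad\lambda\in\langle(1,1,1),(g_1,g_2,g_3)\rangle.$$
Here $\lambda\ne0$, since $ds,ds'$ are independent. Since $\lambda_i=\mu+\nu g_i$ with distinct $g_i$, at least two of the $\lambda_i$ are nonzero. Moreover $\{u_j=v_j=Q=0\}$ has dimension $2<3$; so $(u_j,v_j)\ne(0,0)$ at $x$ for every $j$. By symmetry let $s=v_1$.

* If $s'=u_1$, some $j\in\{2,3\}$ has $\lambda_j\ne0$. The left side contains neither $du_j$ nor $dv_j$, so $u_j=v_j=0$ at $x$: contradiction.
* If $s'$ belongs to the pair $j\in\{2,3\}$ and $k$ is the remaining index, then $\lambda_k=0$, since otherwise $u_k=v_k=0$. So $\lambda_1\ne0$. The left side has no $du_1$, so $\lambda_1v_1=0$, contradicting $v_1(x)\ne0$.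

So $U_p$ is minimal, and (1) and (2) hold for $g=8$. Property (3) is proved in Section 6.

## 5. Genus 7: $\mathbb P^4$ minus the Segre cubic

**Step 1: coordinates on the spinor variety.** Let $x\in\mathbb S=OG_+(5,10)$ and $\mathbb C^{10}=E\oplus E^*$ with $\dim E=5$ and $x=E^*$. Near $x$, the isotropic $5$-spaces are the graphs of skew maps $\theta:E^*\to E$, $\theta\in\Lambda^2E$. The variety $\mathbb S\subset\mathbb P(\mathbb C\oplus\Lambda^2E\oplus\Lambda^4E)\ni(s_0,\theta,\eta)$ is the closure of the points $(1,\theta,\frac12\theta\wedge\theta)$. After the choice of a volume form $\Lambda^4E\cong E^*$, and it is standard that $\mathbb S$ is defined by the quadrics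
$$s_0\,\eta=\tfrac12\theta\wedge\theta,\qquad\iota_\eta\theta=0.\tag{5.1}$$
Here $x=(1,0,0)$ and $T_x\mathbb S=\Lambda^2E$. A nonzero $\eta\in\Lambda^4E$ is a linear form with kernel a hyperplane $\ker\eta\subset E$, and $\Lambda^4\ker\eta=\mathbb C\eta$. For example, $\theta=e_1\wedge e_2+e_3\wedge e_4$ gives $\frac12\theta\wedge\theta=e_1\wedge e_2\wedge e_3\wedge e_4$, that is, the form $e_5^*$ up to a scalar. It is killed by $\theta:E^*\to E$, and the graph of $\theta$ meets $E^*$ exactly in $\mathbb Ce_5^*$.

If $\eta\ne0$, then $\iota_\eta\theta=0$ means $\theta\in\Lambda^2\ker\eta$, and then $\theta\wedge\theta\in\mathbb C\eta$ automatically. So: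

> **(5.2)** The points of $\mathbb S$ with $\eta\ne0$ are the $(s_0,\theta,\eta)$ with arbitrary $\eta\ne0$, $\theta\in\Lambda^2\ker\eta$, and $s_0$ determined by $s_0\eta=\frac12\theta\wedge\theta$.

**Step 2: the meaning of $\eta$.** The purpose is to describe $\eta$ without coordinates. By Witt's theorem the stabilizer of $x$ has on $\mathbb S$ the orbits $\dim(x\cap y)=5,3,1$. The subset $\{\eta=0\}$ is the intersection of $\mathbb S$ with its embedded tangent space at $x$, so it is a union of orbits. It is proper; it contains $x$, and also the points $(1,\theta,0)$ with $\operatorname{rk}\theta=2$, for which $x\cap y=\ker\theta$ has dimension $3$. So it is the union of the first two orbits. Writing $\eta=\eta_x(y)$, we have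
$$\eta_x(y)\ne0\iff\dim x\cap y=1,\quad\text{and then }x\cap y=[\eta_x(y)]\in\mathbb P(x).\tag{5.3}$$
For the last claim: if $s_0=1$, then $x\cap y=\ker\theta$ is a line which contains $\eta$, as $\iota_\eta\theta=0$. In general, $y\mapsto x\cap y$ and $y\mapsto[\eta]$ are morphisms from the irreducible variety $\mathbb S\cap\{\eta\ne0\}$ to $\mathbb P(x)$, and they agree on the dense open subset $s_0\ne0$.

**Step 3: the quadrics $\mathbb S_n$.** The purpose is to attach to a line $n\subset x$ objects that do not depend on $x$. Let $n=\langle\eta\rangle\subset x$, let $\mathbb S_n=\{z\in\mathbb S:n\subset z\}$ and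
$$\mathbb P^7_n=\{(s_0,\theta,\eta'):\theta\in\Lambda^2\ker\eta,\ \eta'\in\mathbb C\eta\}.$$
We claim that $\mathbb S_n$ is the smooth quadric $s_0\eta'=\frac12\theta\wedge\theta$ in $\mathbb P^7_n$, and that $\mathbb S\cap\mathbb P^7_n=\mathbb S_n$. The map $z\mapsto z/n$ identifies $\mathbb S_n$ with a spinor variety of the $8$-dimensional space $n^\perp/n$, so $\mathbb S_n$ is irreducible. It contains $x$, so its part $s_0\ne0$ is dense. There $z$ is the graph of $\theta$, and $n\subset z$ iff $\theta(\eta)=0$ iff $\theta\in\Lambda^2\ker\eta$. So $\mathbb S_n$ is the closure of $\{(1,\theta,\frac12\theta\wedge\theta):\theta\in\Lambda^2\ker\eta\}$, which is the quadric, a form of rank $8$. On $\mathbb P^7_n$ the equations $\iota_{\eta'}\theta=0$ hold automatically, and the remaining equations (5.1) reduce to this quadric. In particular $\mathbb S_n$ and its span $\mathbb P^7_n$ depend only on $n$, not on $x$.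

**Step 4: the divisors $D_x$ and their symmetry.** Let $x\in V$. The six forms defining $\Lambda$ vanish at $x=(1,0,0)$, so they are $b_i(\theta)+c_i(\eta)$, and the $b_i\in\Lambda^2E^*$ are independent by (3.1). So $\mathsf T:=T_xV=\bigcap\ker b_i\subset\Lambda^2E$ has dimension $4$. Put $b=(b_1,\dots,b_6)$. As $\dim\Lambda^2\ker\eta=6$, we may set
$$F_x(\eta)=\det\big(b:\Lambda^2\ker\eta\to\mathbb C^6\big).$$
On $\mathbb P^4=\mathbb P(\Lambda^4E)$ let $\mathcal K=\ker(E\otimes\mathcal O\to\mathcal O(1))$, with fibre $\ker\eta$. Then $F_x$ is a section of $(\det\Lambda^2\mathcal K)^{-1}=(\det\mathcal K)^{-3}=\mathcal O(3)$, that is, a cubic form in $\eta$. Put $D_x=\{y\in V:F_x(\eta_x(y))=0\}$. It is closed, $m=3$, and it contains $V\cap\{\eta_x=0\}$.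

Let $x,y\in V$ with $\dim x\cap y=1$, $\eta=\eta_x(y)$ and $n=x\cap y=[\eta]$. The linear space underlying $\mathbb P^7_n\cap\Lambda$ is
$$\mathbb Cx\oplus\{(\theta,t\eta):\theta\in\Lambda^2\ker\eta,\ b_i(\theta)+t\,c_i(\eta)=0\ \text{for all }i\}.$$
By (5.2), $y$ gives a solution with $t=1$. So this space has dimension $2+\dim\ker(b|_{\Lambda^2\ker\eta})$. Hence
$$y\notin D_x\iff\dim x\cap y=1\ \text{ and }\ \mathbb P^7_n\cap\Lambda\text{ is the line }\overline{xy},\quad n=x\cap y.\tag{5.4}$$
The right side is symmetric in $x$ and $y$ by Step 3. This is (2).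

**Step 5: the chart.** Let $p\in V^\circ$, take coordinates at $p$, and write $F=F_p$, $\mathsf T=T_pV$. If $F(\eta)\ne0$, there is a unique $\theta\in\Lambda^2\ker\eta$ with $b_i(\theta)=-c_i(\eta)$ for all $i$, it depends regularly on $\eta$, and $s_0$ is then determined by (5.2). Therefore $y\mapsto[\eta]$ is an isomorphism
$$U_p=V\setminus D_p\cong\mathbb P^4\setminus\{F=0\}.\tag{5.5}$$

**Step 6: five points in $\mathbb P^3$.** The purpose is to put $\mathsf T$ into normal form; as in genus 8, the lines through $p$ do this. Take $\mathcal L_p=G(2,E)\subset\mathbb P(\Lambda^2E)$, with the lines $(1,t\theta,0)$, $\theta\wedge\theta=0$. By Lemma 3.2, $\Gamma:=\Sigma_p=G(2,5)\cap\mathbb P(\mathsf T)$ is finite and reduced. The homogeneous coordinate ring of $G(2,5)$ is Gorenstein, defined by the $5$ Pfaffians (the components of $\theta\wedge\theta$), with Hilbert series $(1+3z+z^2)/(1-z)^7$ (Buchsbaum–Eisenbud). Modulo the six forms $b_i$ its dimension drops from $7$ to $1$, because $\dim G(2,5)=6$ makes $\Gamma$ nonempty and $\Gamma$ is finite. So the $b_i$ form a regular sequence. Hence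 $\mathcal A=\mathbb C[\mathsf T]/(\text{Pfaffians})$ is a one-dimensional Gorenstein ring with Hilbert series $(1+3z+z^2)/(1-z)$, that is, Hilbert function $1,4,5,5,\dots$ Being Cohen–Macaulay of positive dimension, it is saturated; so it is the homogeneous coordinate ring of the reduced scheme $\Gamma$. Thus $\Gamma$ consists of $5$ points spanning $\mathbb P^3$, the space $I_2(\Gamma)$ of quadrics through $\Gamma$ has dimension $10-5=5$, and the $5$ Pfaffians restrict to a basis of it.

*No four points of $\Gamma$ are coplanar.* Otherwise let $0\ne l\in\mathcal A_1$ vanish at four of them; it does not vanish at the fifth point $P$, as $\mathcal A$ is reduced. Then $lm=0$ in $\mathcal A$ for all $m\in\mathcal A_1$ with $m(P)=0$. Let $z\in\mathcal A_1$ vanish at no point of $\Gamma$; it is a nonzerodivisor, so $\mathcal A/z$ is Gorenstein with Hilbert function $1,3,1$. The class $\bar l\in\mathcal A/z$ is nonzero, since $l$ is not a multiple of $z$. The hyperplane $\{m:m(P)=0\}\subset\mathcal A_1$ does not contain $z$, so it maps isomorphically onto $(\mathcal A/z)_1$. Hence $\bar l\cdot(\mathcal A/z)_1=0$,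 and $\bar l$ is a socle element of degree $1$. But the socle of $\mathcal A/z$ is one-dimensional, and it contains the degree-$2$ part: contradiction.

So we may choose coordinates $t_1,\dots,t_4$ on $\mathsf T$ with $\Gamma=\{e_1,e_2,e_3,e_4,(1,1,1,1)\}$.

**Step 7: $\{F=0\}$ is the Segre cubic.** The map $\mathbb P(\mathsf T)\dashrightarrow\mathbb P^4=\mathbb P(\Lambda^4E)$, $\theta\mapsto\theta\wedge\theta$, identifies the linear forms on $\mathbb P^4$ with $I_2(\Gamma)$. We find the cubic equation of its image and compare it with $F$. Let $l_i,m_i$ be the linear forms on $\mathbb P^4$ that pull back to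
$$\begin{aligned}l_1&=t_2(t_1-t_4),&l_2&=t_3(t_1-t_2),&l_3&=t_4(t_1-t_3),\\m_1&=t_3(t_4-t_1),&m_2&=t_4(t_2-t_1),&m_3&=t_2(t_3-t_1).\end{aligned}$$
The space $I_2(\Gamma)$ consists of the combinations of the six monomials $t_it_j$, $i<j$, with coefficient sum $0$. Going around the cycle $t_1t_2,\ t_2t_4,\ t_1t_4,\ t_3t_4,\ t_1t_3,\ t_2t_3$, the differences of consecutive monomials are $l_1,m_2,l_3,m_1,l_2,m_3$. So these six forms span $I_2(\Gamma)$, and their only relation is $\sum l_i+\sum m_i=0$. Moreover, on the image,
$$l_1l_2l_3+m_1m_2m_3=0,$$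
since both products are $\pm t_2t_3t_4(t_1-t_2)(t_1-t_3)(t_1-t_4)$, with opposite signs. Put $x_1=\frac12(l_2+l_3-l_1)$, $x_2=\frac12(l_1+l_3-l_2)$, $x_3=\frac12(l_1+l_2-l_3)$, and define $x_4,x_5,x_6$ in the same way from the $m_i$. The only relation among the $x_i$ is $\sum x_i=0$. The sums of two of $x_1,x_2,x_3$ are $l_3,l_2,l_1$, and similarly for $x_4,x_5,x_6$. From $a^3+b^3+c^3=(a+b+c)^3-3(a+b)(a+c)(b+c)$ and $x_1+x_2+x_3=-(x_4+x_5+x_6)$ we get
$$\sum_{i=1}^6x_i^3=-3\,(l_1l_2l_3+m_1m_2m_3).$$
So the image lies in the cubic $\sum x_i^3=0$ of $\mathbb P^4=\{\sum x_i=0\}$. This cubic is singular only where $(x_i^2)_i$ is proportional to $(1,\dots,1)$, that is, where all $x_i^2$ coincide: a finite set. A reducible or non-reduced cubic in $\mathbb P^4$ has singular locus of dimension $\ge2$. So our cubic is irreducible and reduced.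

*The image has dimension $3$.* It suffices that the map is generically injective. Let $\alpha=t_1-t_2$, $\beta=t_1-t_3$, $\gamma=t_1-t_4$. Then $l_1=t_2\gamma$, $l_2=t_3\alpha$, $m_1=-t_3\gamma$, $m_2=-t_4\alpha$, $m_3=-t_2\beta$, so $\alpha/\gamma=-l_2/m_1$ and $\gamma/\beta=-l_1/m_3$. Normalize $\gamma=1$. Then $\alpha,\beta$ are determined by the image point, and
$$-\frac{l_1}{m_2}=\frac{t_2}{t_4\,\alpha}=\frac{t_1-\alpha}{(t_1-1)\,\alpha}$$
is a Möbius function of $t_1$ with determinant $\alpha^2-\alpha$, which is nonzero generically. So $t_1$ is determined too. Hence the closure of the image is the cubic $\sum x_i^3=0$.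

*Comparison with $F$.* Let $\eta=\theta\wedge\theta\ne0$ with $\theta\in\mathsf T$. Then $\theta$ has rank $4$, $\theta\in\Lambda^2\ker\eta$ and $b(\theta)=0$. So $b$ is not injective on $\Lambda^2\ker\eta$, and $F(\eta)=0$. Thus $F$ vanishes on the image. Also $F\not\equiv0$. Indeed, if $F(\eta)=0$, there is $0\ne\theta\in\mathsf T\cap\Lambda^2\ker\eta$. Either $\operatorname{rk}\theta=4$ and $\eta\in\mathbb C\,\theta\wedge\theta$ lies in the image; or $\theta$ is one of the five points of $\Gamma$, and $\eta$ vanishes on the $2$-plane of $\theta$, so that it lies in one of five planes of $\mathbb P^4$. Hence $\dim\{F=0\}\le3$. A nonzero cubic form that vanishes on an irreducible reduced cubic is a multiple of its equation: $F=\mathrm{const}\cdot\sum x_i^3$ with a nonzero constant. So $\{F=0\}$ is the Segre cubic, $U_p\ne\emptyset$, and $D_p$ is the support of a member of $|3H|$.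

**Step 8: $\mathbb G_a$-actions on $U=\mathbb P^4\setminus\{F=0\}$.** As in genus 8, we fill hyperplanes of tangent spaces. Let $\mathcal V=\{x\in\mathbb C^6:\sum x_i=0\}$ and normalize $F=\sum x_i^3$. For $\epsilon\in\{\pm1\}^6$ with $\sum\epsilon_i=0$ put $q_\epsilon(x)=\sum\epsilon_ix_i^2$. On $\mathcal V$, since $\epsilon_i^2=1$ and $\sum x_i=\sum\epsilon_i=0$,
$$F(x+t\epsilon)=F(x)+3t\,q_\epsilon(x),\qquad q_\epsilon(x+t\epsilon)=q_\epsilon(x).$$
A vector $x\in\mathcal V$ is in the radical of $q_\epsilon|_{\mathcal V}$ iff $\epsilon_ix_i$ is constant in $i$; so the radical is $\mathbb C\epsilon$. Write $\mathcal V=\mathbb C\epsilon\oplus\mathcal V'$ with $\dim\mathcal V'=4$, $x=z\epsilon+\mathsf y$, and $q=q_\epsilon$, nondegenerate on $\mathcal V'$. Then $F=3z\,q(\mathsf y)+c(\mathsf y)$ with a cubic form $c$. For a nilpotent $N\in\mathfrak{so}(\mathcal V',q)$ put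
$$\mathcal D(\mathsf y)=q(\mathsf y)\,N\mathsf y,\qquad\mathcal D(z)=-\tfrac13N(c)(\mathsf y).$$
On $\mathbb C[\mathcal V']$ this is $qN$ with $N(q)=0$, and $\mathcal D(z)\in\mathbb C[\mathcal V']$; so $\mathcal D$ is an LND. It raises degrees by $2$, it kills $q$, and $\mathcal DF=-q\,N(c)+q\,N(c)=0$. So $q^2\mathcal D/F^2$ is an LND of degree $0$ on $\mathbb C[\mathcal V][1/F]$ and gives a $\mathbb G_a$-action on $U$. Since $dF$ takes the value $3F(x)\ne0$ on the Euler vector, we may identify $T_xU=\ker dF(x)\subset\mathcal V$, and the velocities lie there. If $q_\epsilon(x)\ne0$, the vectors $N\mathsf y$ span $\ker dq(\mathsf y)\subset\mathcal V'$ by (L4), and the $z$-component is determined by $dF=0$, since $\partial_zF=3q\ne0$. So: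

> **(5.6)** If $q_\epsilon(x)\ne0$, velocities of $\mathbb G_a$-actions span the $3$-dimensional space $\ker dF(x)\cap\ker dq_\epsilon(x)$.

**Step 9: $U$ is minimal.** If all $q_\epsilon(x)=0$, then $\sum_{i\in I}x_i^2$ is the same for all $3$-subsets $I$; exchanging one element of $I$, we see that all $x_i^2$ equal some $c_0$, and $F(x)=c_0\sum x_i=0$. So at each $x\in U$ some $q_\epsilon(x)\ne0$.

Let $Z'\subsetneq U$ be nonempty, irreducible, closed and stable. By (5.6), $\dim Z'=3$, and at a general $x\in Z'$ we have $T_xZ'=\ker dF\cap\ker dq_\epsilon$ for *every* $\epsilon$ with $q_\epsilon(x)\ne0$. So all these $dq_\epsilon$ lie in the $2$-dimensional annihilator of $T_xZ'$ in $\mathcal V^*$, which is $\langle dF,dq_{\epsilon^0}\rangle$ for one such $\epsilon^0$. As $\mathcal V^*=\mathbb C^6/\mathbb C(1,\dots,1)$, this means: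
$$\text{the vectors }(\epsilon_ix_i)_i\text{ with }q_\epsilon(x)\ne0\text{ lie in }\langle(1)_i,\ (x_i^2)_i,\ (\epsilon^0_ix_i)_i\rangle\subset\mathbb C^6,\text{ of dimension}\le3.\tag{5.7}$$
We show that they span too much. The ten quadrics $\{q_\epsilon=0\}$, one for each class $\pm\epsilon$, are irreducible of rank $4$ with distinct radicals, so they are distinct threefolds and $Z'$ lies in at most one of them. So at a general $x$ at least nine classes $\pm\epsilon$ occur in (5.7). Any nine classes span $\mathcal V$: write $\epsilon_I$ for the vector equal to $1$ on $I$ and $-1$ on $I^c$, $|I|=3$, and let $\{I_*,I_*^c\}$ be the class possibly excluded. For $i\ne j$ there are $\binom42=6$ pairs $(I,I')$ with $i\in I$, $j\notin I$, $I'=(I\setminus\{i\})\cup\{j\}$. At most four of them involve the excluded class, since each of the equalities $I=I_*$, $I=I_*^c$, $I'=I_*$, $I'=I_*^c$ excludes at most one pair. A remaining pair gives $\epsilon_I-\epsilon_{I'}=2(e_i-e_j)$, and these vectors span $\mathcal V$.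

Finally, two distinct hyperplanes $x_i=0$ of $\mathbb P^4$ meet in a plane, so the threefold $Z'$ lies in at most one of them. So at a general $x$ at most one coordinate vanishes. The kernel of $\operatorname{diag}(x)$ on $\mathbb C^6$ is then $0$ or some $\mathbb Ce_i\not\subset\mathcal V$. So $\operatorname{diag}(x)$ is injective on $\mathcal V$, and the vectors $(\epsilon_ix_i)_i=\operatorname{diag}(x)\epsilon$ span a space of dimension $5>3$, contradicting (5.7).

So $U_p$ is minimal, and (1) and (2) hold for $g=7$.

## 6. Conics and lines through a point with $D_x=V$ in genus 7 and 8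

We prove (3): $D_x\ne V$ for every $x\in V$. No assumption is made on $x$. Suppose $D_x=V$, and let $y\in V$ be general.

**Step 1: $x$ and $y$ are in general position.** For $g=8$ we claim $U_x\cap U_y=0$, and for $g=7$ that $\dim x\cap y=1$. Otherwise all coordinates of $\rho\in\Lambda^2(\mathbb C^6/U_x)$, respectively of $\eta_x$, vanish on $V$. These are nonzero linear forms on $\mathbb P^N$. On $\mathbb S$ they vanish to order $2$ at $x$: near $x$ a plane is $\langle f_1+m_1,f_2+m_2\rangle$ with small $m_1,m_2$ in a fixed complement of $U_x$, and $\rho=m_1\wedge m_2$; respectively $\eta=\frac12\theta\wedge\theta$ where $s_0=1$. This contradicts (3.1).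

**Step 2: $x$ and $y$ are joined by a conic in $V$.** We claim that there is a plane $\Pi\subset\Lambda$ with $x,y\in\Pi$ such that $\Pi\cap\mathbb S$ is the intersection of $\Pi$ with a quadric, and does not contain the line $\overline{xy}$. As $\Pi\subset\Lambda$, then $\Pi\cap\mathbb S\subset V$.

* Let $g=8$. The rows of the determinant $G(x,y)=0$ are dependent, so there is $0\ne\omega\in\langle\omega_1,\dots,\omega_4\rangle$ with $\omega(U_x,U_y)=0$. As also $\omega|_{U_x}=\omega|_{U_y}=0$, $\omega$ vanishes on $W=U_x\oplus U_y$. So at most three of the four conditions defining $\Lambda$ are independent on $\mathbb P(\Lambda^2W)=\mathbb P^5$, and $\mathbb P(\Lambda^2W)\cap\Lambda$ has dimension $\ge2$. It contains $x$ and $y$; let $\Pi$ be a plane in it through $x,y$. Then $\Pi\cap\mathbb S=\Pi\cap G(2,W)$, and $G(2,W)\subset\mathbb P^5$ is a quadric. It does not contain $\overline{xy}$: if $x=f_1\wedge f_2$ and $y=r_1\wedge r_2$, then $(x+ty)\wedge(x+ty)=2t\,f_1\wedge f_2\wedge r_1\wedge r_2\ne0$ for $t\ne0$.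
* Let $g=7$. By (5.4), $\mathbb P^7_n\cap\Lambda\supsetneq\overline{xy}$ with $n=x\cap y$. Let $\Pi$ be a plane in it through $x,y$. By Section 5, Step 3, $\Pi\cap\mathbb S=\Pi\cap\mathbb S_n$, and $\mathbb S_n\subset\mathbb P^7_n$ is a quadric. In coordinates at $x$, $y=(s_0,\theta,\eta)$ with $\eta\ne0$, and by (5.2) the point $(s_0+t,\theta,\eta)$ lies in $\mathbb S$ only for $t=0$. So $\overline{xy}\not\subset\mathbb S$.

So $\Pi\cap\mathbb S\subset V$ is a conic through $x,y$ that does not contain $\overline{xy}$. It is not a double line, since that line would be $\overline{xy}$. So it is a smooth conic, or the union of two distinct lines $\ell\ni x$ and $\ell'\ni y$, which meet. As $V$ is irreducible, one of the two alternatives holds for all $y$ in a Zariski dense subset of $V$.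

**Step 3: smooth conics are impossible.** The purpose is to contradict $-K_V=2H$ by deformation theory. Consider the scheme of finite type of morphisms $f:\mathbb P^1\to V$ with $\deg f^*H=2$ and $f(0)=x$. Its reduction is a finite union of smooth irreducible locally closed pieces. If smooth conics through $x$ pass through a dense set of points $y$, then for one piece $\mathcal H$ the map $\mathrm{ev}:\mathcal H\times(\mathbb P^1\setminus0)\to V$, $(f,t)\mapsto f(t)$, is dominant. By generic smoothness $d\,\mathrm{ev}$ is onto at a general $(f,t)$. Its image is spanned by values at $t$ of sections of $f^*T_V$ vanishing at $0$. Indeed, tangent vectors to $\mathcal H$ are such sections; and in the $\mathbb P^1$-direction we use the image under $df$ of a vector field on $\mathbb P^1$ that vanishes at $0$ and not at $t$. Write $f^*T_V=\bigoplus_{i=1}^4\mathcal O(a_i)$. Sections vanishing at $0$ generate the fibre at $t$, so all $a_i\ge1$. As $f$ is nonconstant, $df:\mathcal O(2)\to f^*T_V$ is nonzero, so some $a_i\ge2$. Hence $4=-K_V\cdot f_*[\mathbb P^1]=\sum a_i\ge5$: contradiction.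

**Step 4: the lines through $x$ sweep out at most a surface.** Let $B_x\subset V$ be the closed union of all lines in $V$ through $x$. It lies in the embedded tangent space $\mathbb T\cong\mathbb P^4$ of $V$ at $x$, and $\mathbb T\subset\Lambda$. If $\dim B_x=4$, then $V=B_x=\mathbb T$, contradicting $H^4\ge12$. If $\dim B_x=3$, a $3$-dimensional component is a divisor on $V$, linearly equivalent to $kH$ with $k\ge1$; so it is a hypersurface in $\mathbb T$ of degree $k(2g-2)\ge12$. A quadric containing $V$ contains this hypersurface, hence contains $\mathbb T$. As $V$ is cut out in $\Lambda$ by quadrics, $\mathbb T\subset V$, so $V=\mathbb T$: contradiction again. So $\dim B_x\le2$.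

**Step 5: line pairs are impossible.** The purpose is to show that the lines $\ell'$ that meet $B_x$ cannot fill $V$. Let $\mathcal F^\circ$ be the set of lines $\ell'\subset V$ with $N_{\ell'/V}\cong\mathcal O^3$. As $\deg N_{\ell'/V}=0$, this is the condition $H^0(N_{\ell'/V}(-1))=0$, so $\mathcal F^\circ$ is open in the Fano scheme of lines. Only finitely many members pass through a given point, because $H^0(N_{\ell'/V}(-1))=0$ is the tangent space to the scheme of lines through that point. So the members of $\mathcal F^\circ$ that meet $B_x$ form a family of dimension $\le\dim B_x\le2$, and sweep out a set of dimension $\le3$. But suppose the second alternative of Step 2 holds for $y$ in a dense subset of $V$, which we may take inside $V^\circ$. Then $\ell'\ni y$ belongs to $\mathcal F^\circ$ by Lemma 3.1, and it meets $\ell\subset B_x$. So a dense subset of $V$ lies in a set of dimension $\le3$: contradiction.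

Hence $D_x\ne V$, and (3) holds for $g=7,8$.

## 7. Genus 9: an intersection of two quadrics in $\mathbb A^6$

**Step 1: the divisors $D_x$ and properties (2), (3).** Let $\mathbb S=LG(3,6)$, $H_x=\{L:L\cap x\ne0\}$ and $D_x=V\cap H_x$. Property (2) is obvious. Let $p\in V$ and choose a Lagrangian complement of $p$. The Lagrangian subspaces transverse to $p$ form the cell of symmetric $3\times3$ matrices $X$, embedded by $(1:X:\operatorname{adj}X:\det X)$, with $p=(0:0:0:1)$. Dividing by $\det X$ and writing $S=X^{-1}$, we get $(\det S:\operatorname{adj}S:S:1)$, and these are the coordinates near $p$. So $H_p=\{\det S=0\}$ is a hyperplane section of $\mathbb S$ that vanishes to order $3$ at $p$. By (3.1), $V\not\subset H_p$. This holds for all points of $V$, which is (3). So $D_p$ is the support of a member of $|H|$, and $m=1$.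

**Step 2: the chart in coordinates.** Let $p\in V^\circ$. The two forms defining $\Lambda$ vanish at $p$, so near $p$ they read $\operatorname{tr}(C_iS)+\operatorname{tr}(B_i\operatorname{adj}S)+a_i\det S=0$, and $C_1,C_2$ are independent by (3.1). In the cell,
$$Y:=U_p=\{\operatorname{tr}(C_i\operatorname{adj}X)+\operatorname{tr}(B_iX)+a_i=0,\ i=1,2\}\subset\mathbb A^6.$$
It is a smooth irreducible fourfold, and the two equations have Jacobian of rank $2$ at each of its points. Take $\mathcal L_p=\{ww^T\}\subset\mathbb P(T_p\mathbb S)$, the Veronese surface; the lines are $S=sww^T$, for which $\operatorname{adj}S=0$ and $\det S=0$. Then $\Sigma_p$ is the base scheme of the pencil of conics $w^TC_iw=0$ in $\mathbb P^2$. By Lemma 3.2 and Bézout's theorem it consists of $4$ distinct points. No three are collinear, since otherwise their line would lie in both conics. After a substitution $X\mapsto hXh^T$ the points are $e_1,e_2,e_3,(1,1,1)$. Then $C_1,C_2$ span the $2$-dimensional space of symmetric matrices with zero diagonal and $c_{12}+c_{13}+c_{23}=0$. So with $A=\operatorname{adj}X$, $Y$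 is defined by
$$A_{23}+\text{aff}=A_{13}+\text{aff}=A_{12}+\text{aff},$$
where "aff" denotes affine-linear functions. With $e^2:=ee^T$ use the linear coordinates given by
$$X=\alpha e_1^2+\beta e_2^2+\gamma e_3^2+\xi(e_2-e_3)^2+\psi(e_1-e_3)^2+\zeta(e_1-e_2)^2.$$
Then $x_{23}=-\xi$, $x_{13}=-\psi$, $x_{12}=-\zeta$, $x_{11}=\alpha+\psi+\zeta$, $x_{22}=\beta+\xi+\zeta$, $x_{33}=\gamma+\xi+\psi$. With $e=\xi\psi+\psi\zeta+\zeta\xi$,
$$\begin{aligned}A_{12}&=x_{13}x_{23}-x_{12}x_{33}=\zeta\gamma+e,\\A_{13}&=x_{12}x_{23}-x_{13}x_{22}=\psi\beta+e,\\A_{23}&=x_{12}x_{13}-x_{11}x_{23}=\xi\alpha+e.\end{aligned}$$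
The common term $e$ cancels in the differences. With $(u_1,v_1)=(\alpha,\xi)$, $(u_2,v_2)=(\beta,\psi)$, $(u_3,v_3)=(\gamma,\zeta)$ we get
$$Y=\{F_1=F_2=F_3\}\subset\mathbb A^6,\qquad F_i=u_iv_i+L_i,\quad L_i\text{ affine-linear in all six variables}.\tag{7.1}$$

**Step 3: eight LNDs.** Let $A_i=\{u_i,v_i\}$. (From here on we no longer need the matrix $A$.) For a variable $s$ put $J_s=\partial_s(F_1-F_2,F_2-F_3)\in\mathbb C^2$, and let $[\cdot,\cdot]$ be the determinant on $\mathbb C^2$. For a transversal $\sigma=(s_1,s_2,s_3)$, $s_i\in A_i$, set
$$\delta_\sigma(s_1)=[J_{s_2},J_{s_3}],\qquad\delta_\sigma(s_2)=[J_{s_3},J_{s_1}],\qquad\delta_\sigma(s_3)=[J_{s_1},J_{s_2}],$$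
and $\delta_\sigma=0$ on the other three variables. The vector $J_{s_i}$ involves only the partner of $s_i$, which is killed by $\delta_\sigma$. So $\delta_\sigma^2=0$ on all variables, and $\delta_\sigma$ is an LND. Also $\delta_\sigma(F_1-F_2,F_2-F_3)=\sum_iJ_{s_i}\delta_\sigma(s_i)=0$ by Cramer's rule. So $\delta_\sigma$ acts on $Y$.

One might hope that the $\delta_\sigma$ span every tangent space. They need not. Take (7.1) with constants $L_i=\kappa_i$, distinct; we do not claim that this is a chart of some $V$, only that it has the same shape. Then $J_{u_1}=(v_1,0)$, $J_{u_2}=(-v_2,v_2)$, $J_{u_3}=(0,-v_3)$, and similarly with $u,v$ exchanged. The Jacobian has rank $<2$ only where two of the pairs $(u_i,v_i)$ vanish, which would force two $\kappa_i$ to be equal; so the variety is smooth. At a point with $u_1=v_1=0$ (then $u_2v_2=\kappa_1-\kappa_2$ and $u_3v_3=\kappa_1-\kappa_3$, which can be solved) all $J_s$ with $s\in A_1$ vanish. So every $\delta_\sigma$ has only its $s_1$-component, and the $\delta_\sigma$ span only the $2$-dimensional space $\langle\partial_{u_1},\partial_{v_1}\rangle$.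 As in Section 1, the way out is that the flow leaves such a locus: it is not stable. Step 4 finds the loci where spanning fails, and Steps 5 and 6 show that none of them contains a stable subset.

**Step 4: where the $\delta_\sigma$ fail to span.** We claim: if the $\delta_\sigma(x)$ do not span $T_xY=\ker J(x)$, where $J(x)$ is the $2\times6$ matrix with columns $J_s$, then one of the following closed conditions holds at $x$:

* $(\mathrm i)_k$: $J_{u_k}=J_{v_k}=0$;
* $(\mathrm{ii})_{jk}$, $j\neq k$: the $J_s$, $s\in A_j\cup A_k$, span a space of dimension $\le1$.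

Indeed, there is then $\varphi\in(\mathbb C^6)^*$, outside the row space of $J(x)$, with $\varphi(\delta_\sigma(x))=0$ for all $\sigma$. As $\operatorname{rk}J(x)=2$, the six vectors $\hat J_s=(J_s,\varphi_s)$ span $\mathbb C^3$. Expanding along the last row, $\det(\hat J_{s_1},\hat J_{s_2},\hat J_{s_3})=\varphi(\delta_\sigma(x))=0$ for all transversals. Rado's theorem says that a finite family of sets of vectors $(B_i)_i$ has a linearly independent transversal iff $\dim\langle\bigcup_{i\in I}B_i\rangle\ge|I|$ for all $I$. So for some $I\subset\{1,2,3\}$ we have $\dim\langle\hat J_s:s\in\bigcup_{i\in I}A_i\rangle<|I|$. As the $\hat J_s$ span $\mathbb C^3$, $|I|\ne3$. If $I=\{k\}$ we get $(\mathrm i)_k$, and if $I=\{j,k\}$ we get $(\mathrm{ii})_{jk}$.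

In our case the needed half of Rado's theorem is quickly checked by hand. Let $W_i=\langle\hat J_s:s\in A_i\rangle$. By multilinearity $\det(w_1,w_2,w_3)=0$ for all $w_i\in W_i$. If some $W_i=0$, take $I=\{i\}$. If some $W_i$ is a line $\langle w\rangle$, then in the plane $\mathbb C^3/w$ any two vectors from the images of the other two spaces are dependent. So either one of these images is $0$, say that of $W_j$, and $I=\{i,j\}$ works; or both images lie in one line, and then $\dim(W_1+W_2+W_3)\le2$, which is excluded. If all $W_i$ are planes, they are not all equal, say $W_1\ne W_3$. Choose $w_1\in W_1\setminus W_3$, then $w_2\in W_2\setminus\langle w_1\rangle$, then $w_3\in W_3\setminus\langle w_1,w_2\rangle$, which is possible since $\langle w_1,w_2\rangle\ne W_3$. These three vectors are independent: contradiction.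

The list of conditions is invariant under permuting the indices $1,2,3$. Now let $Z'\subsetneq Y$ be nonempty, irreducible, closed and stable. By (L3) the $\delta_\sigma$ do not span $T_xY$ at smooth points $x$ of $Z'$. As there are finitely many closed conditions and $Z'$ is irreducible, one of them holds on all of $Z'$. So one of the following two cases occurs, up to permutation.

**Step 5, Case A: $(\mathrm{ii})_{12}$ holds on $Z'$, but neither $(\mathrm i)_1$ nor $(\mathrm i)_2$ holds identically on $Z'$.** The purpose is to show that too many flows act inside $Z'$. On a dense open $Z^\circ\subset Z'$ some $J_s\ne0$ with $s\in A_1$, some $J_{s'}\ne0$ with $s'\in A_2$, and the $J$'s of $A_1\cup A_2$ span a line in $\mathbb C^2$. Since $\operatorname{rk}J=2$, at each point of $Z^\circ$ some $J_{s_3}$ with $s_3\in A_3$ is outside this line. A linear form on $\mathbb C^2$ is a combination $\mu(F_1-F_2)+\nu(F_2-F_3)$, that is, a triple $\lambda=(\mu,\nu-\mu,-\nu)$ with $\sum\lambda_i=0$. The one that kills the line is unique up to scalars. So there is a unique point $\lambda=[\lambda_1:\lambda_2:\lambda_3]$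 of the $\mathbb P^1$ given by $\sum\lambda_i=0$, depending regularly on the point of $Z^\circ$, such that $\sum_i\lambda_i\partial_sF_i=0$ for $s\in A_1\cup A_2$. For $s=u_2,v_2$ this reads
$$\lambda_2v_2+\sum_i\lambda_i\,\partial_{u_2}L_i=0,\qquad\lambda_2u_2+\sum_i\lambda_i\,\partial_{v_2}L_i=0,\tag{7.2}$$
and similarly for $u_1,v_1$ with $\lambda_1$ in place of $\lambda_2$.

At a point of $Z^\circ$ choose $s_1\in A_1$ with $J_{s_1}\ne0$, $s_3$ as above, and $s_2\in A_2$ arbitrary. Then $\delta_\sigma(s_2)=[J_{s_3},J_{s_1}]\ne0$ at this point, and it is constant along the flow, as $\delta_\sigma^2(s_2)=0$. So with $s_2=u_2$ the flow moves $u_2$ and fixes $v_2$, inside $Z'$; with $s_2=v_2$ it moves $v_2$ and fixes $u_2$. Exchanging the roles of the indices $1$ and $2$, $u_1$ and $v_1$ are moved inside $Z'$, too.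

* If $\lambda_2\equiv0$ on $Z^\circ$, then $\lambda=[1:0:-1]$, and the equations for $s=u_1,v_1$ show that $v_1,u_1$ are constant on $Z'$. But they are moved: contradiction.
* Otherwise shrink $Z^\circ$ so that $\lambda_2\ne0$ on it. By (7.2), $v_2=a(\lambda)$ and $u_2=b(\lambda)$ with rational functions $a,b$ on $\mathbb P^1$. Consider the first flow, restricted to the dense open set of times for which it stays in $Z^\circ$. There $u_2=b(\lambda)$ is nonconstant, so $\lambda$ takes infinitely many values, while $v_2=a(\lambda)$ is constant. So $a$ is a constant function, and $v_2$ is constant on $Z'$. But the second flow moves $v_2$ inside $Z'$: contradiction.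

**Step 6, Case B: some $(\mathrm i)_k$ holds on $Z'$, say $k=1$.** The purpose is to find new LNDs. The condition $J_{u_1}=0$ says $v_1+\partial_{u_1}L_1=\partial_{u_1}L_2=\partial_{u_1}L_3$ on $Z'$, and $J_{v_1}=0$ says $u_1+\partial_{v_1}L_1=\partial_{v_1}L_2=\partial_{v_1}L_3$. Hence $L_2,L_3$ have the same $u_1$-coefficient $a_1$ and the same $v_1$-coefficient $a_2$, and on $Z'$ the functions $u_1=u_1^\circ:=a_2-\partial_{v_1}L_1$ and $v_1=v_1^\circ:=a_1-\partial_{u_1}L_1$ are constant. Subtract $a_1u_1+a_2v_1$ from all $F_i$. With $\mathsf U=u_1-u_1^\circ$ and $\mathsf V=v_1-v_1^\circ$ we have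
$$F_1-a_1u_1-a_2v_1=u_1v_1-v_1^\circ u_1-u_1^\circ v_1+\dots=\mathsf U\mathsf V+(\text{an affine-linear function of }u_2,v_2,u_3,v_3),$$
and $F_2,F_3$ no longer contain $u_1,v_1$. Subtracting the affine-linear function as well,
$$Y=\{\mathsf U\mathsf V=g_2=g_3\},\qquad g_i=u_iv_i+M_i,\quad M_i\text{ affine-linear in }u_2,v_2,u_3,v_3,$$
and $Z'\subset\{\mathsf U=\mathsf V=0\}$. Let $T=\{g_2=g_3\}\subset\mathbb A^4$ and $h=g_2|_T$. The quadratic part $u_2v_2-u_3v_3$ of $g_2-g_3$ is nondegenerate, so after a translation and renaming of coordinates $T$ is $xy-zw=\kappa$.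

*The constant $\kappa$ is nonzero.* If $\kappa=0$, let $t_0$ be the vertex of $T$. There is a point of $Y$ over $t_0$, since $\mathsf U\mathsf V=h(t_0)$ can be solved. There $d(g_2-g_3)=0$, so the Jacobian has rank $<2$: contradiction. So $T\cong SL_2$. As $\mathfrak{sl}_2$ is spanned by nilpotent matrices, left multiplication by unipotent one-parameter subgroups shows that LNDs of $\mathbb C[T]$ span every tangent space of $T$.

*New LNDs.* For an LND $\partial$ of $\mathbb C[T]$ put
$$\mathcal D(\mathsf U)=0,\qquad\mathcal D(\mathsf V)=\partial h,\qquad\mathcal D(t)=\mathsf U\,\partial t\quad(t\in\mathbb C[T]).$$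
On $\mathbb C[T][\mathsf U]$ this is $\mathsf U\partial$, and $\mathcal D(\mathsf V)\in\mathbb C[T]$; so $\mathcal D$ is an LND of $\mathbb C[T][\mathsf U,\mathsf V]$. It kills $\mathsf U\mathsf V-h$, since $\mathsf U\,\partial h-\mathsf U\,\partial h=0$. So it is an LND of $\mathbb C[Y]=\mathbb C[T][\mathsf U,\mathsf V]/(\mathsf U\mathsf V-h)$. At $z=(0,0,t)\in Z'$ it moves $\mathsf V$ with velocity $\partial h(t)$. As $Z'\subset\{\mathsf V=0\}$ is stable, $\partial h(t)=0$ for all $\partial$, so $dh(t)=0$. But then $\mathsf U\mathsf V-h$ has zero differential at $z$ on the smooth variety $\mathbb A^2\times T$, and $Y$ is singular at $z$: contradiction.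

So $Y=U_p$ is minimal, and (1), (2), (3) hold for $g=9$.

## 8. Proofs of Theorems 1 and 2

**Proof of Theorem 1.** For $g=7,8,9$ conditions (1), (2), (3) of Proposition 2.3 hold for every smooth $V$: for $g=8$ by Sections 4 and 6, for $g=7$ by Sections 5 and 6, for $g=9$ by Section 7. With (b), all affine cones over $V$ are flexible. $\square$

**Proof of Theorem 2 (A).** The descriptions of $U_p$ are (5.5) with Section 5, Step 7, then (4.2), then (7.1); in all cases $m=10-g$. By Proposition 2.3 the $U_p$ cover $V$ (this part of the proposition does not use (b)), and finitely many suffice by quasi-compactness. It remains to show that $U_p$ is flexible. Orbits of $\mathrm{SAut}(U_p)$ are locally closed (Arzhantsev–Flenner–Kaliman–Kutzschebauch–Zaidenberg, Duke Math. J. 162 (2013), Prop. 1.3). The closure of an orbit is stable, hence equal to $U_p$ by minimality. So every orbit is open. As $U_p$ is irreducible, there is only one orbit. For a smooth affine variety of dimension $\ge2$, transitivity of $\mathrm{SAut}$ is equivalent to flexibility (loc. cit., Theorem 0.1). So $U_p$ is flexible.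

**Proof of Theorem 2 (B).** We first reprove (b), using two different charts. No $D_p$ is empty, since $U_p$ is affine and $V$ is projective of positive dimension; but $\bigcap_{p\in V^\circ}D_p=\emptyset$, since the $U_p$ cover $V$. So there are $p,p'\in V^\circ$ with $D_p\ne D_{p'}$. Let $D_p=\operatorname{Supp}(s_p)$ and $D_{p'}=\operatorname{Supp}(s_{p'})$ with $s_p,s_{p'}\in H^0(V,mH)$, $m=10-g$, and put $\sigma=s_p^d$, $\sigma'=s_{p'}^d\in R_m$. Let $x\in U_p\cap U_{p'}$ and $\pi(c)=x$.

The $\mathbb G_a$-actions on $C$ that Lemma 2.1 produces from actions on $U_p$ fix $\sigma$, so their velocities at $c$ lie in $\ker d\sigma_c$. This space has dimension $4$, because $d\sigma_c$ takes the value $m\sigma(c)\ne0$ on the Euler vector. By flexibility of $U_p$ these velocities project onto $T_xV$, of dimension $4$. So they span $\ker d\sigma_c$. Similarly for $p'$ and $\sigma'$. Suppose $\ker d\sigma_c=\ker d\sigma'_c$. Then $d\sigma_c$ and $d\sigma'_c$ are proportional, and evaluation on the Euler vector gives $d\sigma_c/\sigma(c)=d\sigma'_c/\sigma'(c)$. So $\sigma/\sigma'$ has zero differential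 at $c$, that is, the rational function $(s_p/s_{p'})^d$ on $V$ has zero differential at $x$. This function is nonconstant, as $D_p\ne D_{p'}$. So for general $x$ the two hyperplanes differ, the velocities span $T_cC$, and $C$ is flexible at $c$.

Thus $C$ is generically flexible. By Proposition 2.3, $C$ is flexible and its smooth locus is the complement of the vertex. Infinite transitivity there is the equivalence recalled after Definition 1.1. Neither (a) nor (b) was used.

**Proof of Theorem 2 (C).** Combine Theorem 1 for $g=7,8,9$ with (c) for $g=10$. $\square$
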